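# Line transversals to ordered disjoint balls: the constant $2d-1$

## Ordered transversals, and the case of one fixed direction

Let $d\ge 3$ and let $B_1,\dots,B_N$ be pairwise disjoint closed balls in $\mathbb R^d$, listed in a fixed order. A line transversal (or $1$-transversal) of a subfamily is a line that meets all its balls. Since the balls are disjoint, a line meets them in disjoint segments, so an oriented line meets its balls one after another. A transversal of a subfamily is consistent with the order if, for a suitable orientation, it meets the balls of that subfamily in the given order.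

For unit balls it is known that if every subfamily of at most $2d$ balls has a consistent transversal, then the whole family has a transversal, and that $2d$ cannot be replaced by $2d-2$. The problem, from Daniel McGinnis and Nikola Sadovek, "A necessary and sufficient condition for $k$-transversals", arXiv:2411.07241 (2024), is to decide for which $d\ge 3$ the constant $2d$ can be lowered to $2d-1$. These notes prove that it can for every $d\ge3$.

We start with a case in which the answer is easy: suppose that all the transversals in the hypothesis have the same oriented direction $u$. Project along $u$ to $u^\perp\cong\mathbb R^{d-1}$. Balls become balls, lines of direction $u$ become points, and the order in which such a line meets balls is the order of the numbers $u\cdot c_i$, where $c_i$ is the center of $B_i$; it is the same for all these lines. So we need only a statement about common points of balls.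

**Model theorem.** Let $n\ge1$ and let $D_i=B(c_i,r_i)$, $1\le i\le N$, be closed balls in $\mathbb R^n$, $r_i>0$. If every $n+1$ or fewer of them have a common point, then all of them have a common point.

This is Helly's theorem for balls. With $n=d-1$ it shows that subfamilies of at most $d$ balls suffice when the direction is fixed, and $d\le 2d-1$. We prove it in a way that will guide the general case.

**Step 1: shrink to a critical scale.** We may assume $N>n+1$. For $\emptyset\ne\sigma\subset\{1,\dots,N\}$ let $F_\sigma(x)=\max_{i\in\sigma}|x-c_i|^2/r_i^2$. This is a strictly convex function tending to infinity at infinity, so it has a unique minimizer. Let $\tau(\sigma)=(\min F_\sigma)^{1/2}$, the smallest factor by which we can multiply the radii and keep a common point. Let $t^*$ be the maximum of $\tau(\sigma)$ over $1\le|\sigma|\le n+1$; by hypothesis $t^*\le1$. If $t^*=0$, then any two centers coincide, so all do, and we are done. Otherwise replace every $r_i$ by $t^*r_i$; a common point of the smaller balls suffices. Now any $n+1$ or fewer balls still have a common point. Choose $G$ with $|G|\le n+1$, $\min F_G=1$,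 and $|G|$ minimal. The balls of $G$ have exactly one common point, the minimizer of $F_G$. Make it the origin and write $p_i=c_i$ for $i\in G$.

**Step 2: a positive relation.** Let $I=\{i\in G:|p_i|=r_i\}$. If $0\notin\operatorname{conv}\{p_i:i\in I\}$, there is $e\ne 0$ with $e\cdot p_i>0$ for $i\in I$, and then $F_G(\delta e)<1$ for small $\delta>0$, which is impossible. So by Carathéodory there are $S\subset I$ and $\lambda_i>0$ $(i\in S)$ with $\sum_S\lambda_ip_i=0$ and $(p_i)_{i\in S}$ affinely independent. If $y\in D_i$ for all $i\in S$, then $|y-p_i|\le|p_i|$ gives $2p_i\cdot y\ge|y|^2$; summing with weights, $0\ge|y|^2$, so $y=0$. Hence $\min F_S=F_S(0)=1$, and minimality of $|G|$ forces $S=G$.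

**Step 3: every other ball contains $0$.** Let $b\notin G$. If $|G|\le n$, then the balls of $G\cup\{b\}$ have a common point, which can only be $0$, so $0\in D_b$. Now let $|G|=n+1$. The hypothesis says nothing about $G\cup\{b\}$, which has $n+2$ members. It does give, for each $i\in G$, a point $y_i\in D_b$ lying in $D_j$ for all $j\in G\setminus\{i\}$. Suppose $0\notin D_b$. Then $y_i\ne0$, and $p_j\cdot y_i\ge|y_i|^2/2>0$ for $j\in G\setminus\{i\}$. I claim that $0\in\operatorname{conv}\{y_i\}$. If not, some $e$ has $e\cdot y_i>0$ for all $i$. The $n+1$ vectors $p_j$ are affinely independent with $0$ in their affine hull, so they span $\mathbb R^n$; write $e=\sum_{j\in G}\mu_jp_j$. Let $\mu_k/\lambda_k$ be the largest of the ratios $\mu_j/\lambda_j$ and subtract $(\mu_k/\lambda_k)\sum\lambda_jp_j=0$. After that $\mu_k=0$ and all $\mu_j\le0$, so $e\cdot y_k=\sum_{j\ne k}\mu_j\,p_j\cdot y_k\le0$, a contradiction. So $0\in\operatorname{conv}\{y_i\}\subset D_b$ because $D_b$ is convex: a contradiction again. $\square$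

What changes when the direction is free? Oriented lines form a manifold of dimension $2d-2$ instead of $d-1$. If the same scheme works, a critical system has at most $(2d-2)+1=2d-1$ balls. If all subfamilies of up to $2d$ balls are controlled, we may add any ball $b$ to a critical system and finish as in the first half of Step 3. If only $2d-1$ are controlled, this stops exactly when the critical system has $2d-1$ members, and there Step 3 used that $D_b$ is convex. The set of lines meeting a ball is not convex in any evident sense. In the coordinates $(x,y)\in u^\perp\times u^\perp\mapsto\{x+s(u+y):s\in\mathbb R\}$, take the unit ball about $0$ and a unit vector $e_1\perp u$. The squared distance of the line from $0$ is $|x|^2-(x\cdot y)^2/(1+|y|^2)$. For $x=\sqrt2\,e_1$, $y=\pm e_1$ it equals $2-2/2=1$, but for the midpoint $x=\sqrt2\,e_1$, $y=0$ it equals $2$: two lines meet the ball and their midpoint does not. Moreover, in Step 3 the points $y_i$ could be far from $0$, and the linear inequalities held all the same. For lines far from the critical one, derivatives say nothing. We shall replace the convex hull by a topological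 sphere of lines surrounding the critical line.

## The theorems and the tools

Let $B_i=B(c_i,r_i)$, $1\le i\le N$, be pairwise disjoint closed balls in $\mathbb R^d$, $d\ge3$, with arbitrary $r_i>0$, ordered by index. Put $\mathcal F=(B_1,\dots,B_N)$.

**Theorem A.** If every subfamily of at most $2d-1$ balls has a transversal consistent with the order, then $\mathcal F$ has a line transversal.

**Theorem B.** If every subfamily of at most $2d$ balls has a transversal consistent with the order, then $\mathcal F$ has a line transversal consistent with the order.

Theorem A with all $r_i=1$ answers the question: $2d$ can be lowered to $2d-1$ for every $d\ge 3$. Since $2d-2$ does not suffice, $2d-1$ is the exact constant. Theorem A does not assert that the transversal can be chosen consistent with the order.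

One result is quoted. It is in C. Borcea, X. Goaoc, S. Petitjean, *Line transversals to disjoint balls*, Discrete Comput. Geom. 39 (2008) 158–173.

**Theorem BGP.** The directions of all oriented lines meeting a finite family of at least two pairwise disjoint balls of $\mathbb R^d$ in a given order form a strictly convex subset $K$ of $S^{d-1}$.

We use only two consequences: $K$ is geodesically convex, and, if $K$ has nonempty interior, its boundary $\partial K$ contains no nondegenerate great-circle arc.

For two balls this can be seen by hand. An oriented line of direction $u$ meeting $B_1$ then $B_2$ exists iff $u\cdot(c_2-c_1)>0$ and the projected balls in $u^\perp$ meet, i.e. $|\pi_u(c_2-c_1)|\le r_1+r_2$, where $\pi_u$ is orthogonal projection to $u^\perp$. So $K$ is a cap about the direction of $c_2-c_1$ of angular radius $\arcsin\big((r_1+r_2)/|c_2-c_1|\big)<\pi/2$. Its boundary lies in an affine hyperplane not through the origin, and a great circle meets such a hyperplane in at most two points.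

We also use two textbook facts. Gordan's theorem: for finitely many linear forms $a_i$ on a finite-dimensional real vector space, either some $\xi$ has $a_i(\xi)<0$ for all $i$, or there are $\lambda_i\ge0$, not all $0$, with $\sum\lambda_ia_i=0$. Carathéodory's theorem: if $0$ is a convex combination of finitely many $p_i$, it is one in which the $p_i$ with positive coefficient are affinely independent. From topology we need singular homology, excision, and the homology of spheres.

## Oriented lines and the sets $T(\sigma)$

Let
$$L=\{(u,x):u\in S^{d-1},\ x\in u^\perp\},$$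
where $(u,x)$ stands for the oriented line $x+\mathbb Ru$. This is the tangent bundle of $S^{d-1}$, a manifold of dimension $m=2d-2$, and shrinking $x$ to $0$ shows $L\simeq S^{d-1}$. The set $L$ depends on the choice of origin only through a change of coordinates, so we may move the origin when convenient.

**Definition.** For $\emptyset\ne\sigma\subset[N]=\{1,\dots,N\}$ and $t\in[0,1]$ let $T_t(\sigma)$ be the set of $(u,x)\in L$ with
$$|x-\pi_uc_i|\le t\,r_i\ \ (i\in\sigma),\qquad u\cdot(c_j-c_i)>0\ \ (i<j,\ i,j\in\sigma).\tag{1}$$

The number $|x-\pi_uc_i|$ is the distance from $c_i$ to the line, so the first condition says that the line meets $B(c_i,tr_i)$. The midpoint of the chord of this ball is at height $u\cdot c_i$ along the line, and the chords are disjoint, so the second condition says that they come in the right order.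

If the first condition holds for $i\ne j$, then $|\pi_u(c_j-c_i)|\le r_i+r_j<|c_j-c_i|$, so $u\cdot(c_j-c_i)\ne0$. Hence "$>0$" in (1) may be replaced by "$\ge0$". All conditions are then closed in $(t,u,x)$, and $x$ stays bounded; so $\{(t,\ell'):t\in[0,1],\ \ell'\in T_t(\sigma)\}$ is compact. Two more facts are clear: $T_t(\sigma')\subset T_t(\sigma)$ for $\sigma\subset\sigma'$, and $\ell'\in T_t(\sigma)$ iff $\ell'\in T_t(\{i\})$ for all $i\in\sigma$ and $\ell'\in T_t(\{i,j\})$ for all $i\ne j$ in $\sigma$.

**Step 1: the critical scale.** As in the model, we shrink until the hypothesis is about to fail. Let $h=2d-1$ for Theorem A and $h=2d$ for Theorem B. If $N\le h$ there is nothing to prove, so let $N>h$. For $2\le|\sigma|\le h$ put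
$$\tau(\sigma)=\min\{t\in[0,1]:T_t(\sigma)\ne\emptyset\}.$$
The set is nonempty by hypothesis (it contains $1$), and the minimum exists by compactness. Clearly $\tau(\sigma)\le\tau(\sigma')$ for $\sigma\subset\sigma'$, and $\tau(\sigma)=0$ if $|\sigma|=2$ (take the line through the two centers). Let $t^*=\max\{\tau(\sigma):2\le|\sigma|\le h\}$.

If $t^*=0$, then for $i<j<k$ the centers $c_i,c_j,c_k$ lie on a line in this order. Applied to $1<2<k$, this puts every center on the line through $c_1$ and $c_2$, oriented from $c_1$ to $c_2$, with $c_k$ after $c_2$ for $k\ge3$; applied to $1<i<j$, it puts $c_i$ before $c_j$. This line proves both theorems.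

From now on $t^*>0$. Replace each $r_i$ by $t^*r_i$. The new balls, again called $B_i$, are concentric with the old ones and contained in them, so a transversal of the new balls is one of the old, and consistency (an inequality on centers) is unchanged. It suffices to treat the new balls. Write $T(\sigma)=T_1(\sigma)$ for the new radii, and let
$$T^\circ(\sigma)=\{(u,x)\in T(\sigma):|x-\pi_uc_i|<r_i\text{ for all }i\in\sigma\},$$
which is open in $L$. Let $K(\sigma)$ and $K^\circ(\sigma)$ be the sets of directions $u$ of lines in $T(\sigma)$ and in $T^\circ(\sigma)$.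

Choose $G$ with $2\le|G|\le h$, $\tau(G)=t^*$ and $|G|$ minimal. Since pairs have $\tau=0$, $|G|\ge3$. Then:
$$T(\sigma)\ne\emptyset\quad\text{whenever }1\le|\sigma|\le h,\tag{2}$$
$$T^\circ(G)=\emptyset\ne T(G),\tag{3}$$
$$T^\circ(\sigma)\ne\emptyset\quad\text{whenever }\sigma\subsetneq G,\ |\sigma|\ge2.\tag{4}$$
Indeed, (2) holds because $\tau(\sigma)\le t^*$ for $2\le|\sigma|\le h$ (and it is trivial for $|\sigma|=1$). A line of $T^\circ(G)$ satisfies finitely many strict inequalities, so it would still be admitted at a slightly smaller scale, giving $\tau(G)<t^*$; this proves (3). For $\sigma\subsetneq G$ we have $\tau(\sigma)\le\tau(G)=t^*$ and, by minimality of $|G|$, $\tau(\sigma)\ne t^*$; so $\tau(\sigma)<t^*$, which gives (4).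

**Example.** Let $u,e$ be orthogonal unit vectors and take unit balls with centers $c_1=-3u+e$, $c_2=-e$, $c_3=3u+e$. The distances between centers are $\sqrt{13},\sqrt{13},6$, all greater than $2$. If a line meets them in the order $1,2,3$ at points $q_1,q_2,q_3$, then $e\cdot q_1\ge0$, $e\cdot q_3\ge0$, $e\cdot q_2\le0$, and $q_2$ lies strictly between $q_1$ and $q_3$. So $e\cdot q_i=0$ for all $i$, which leaves only $q_1=-3u$, $q_2=0$, $q_3=3u$. Thus $T(\{1,2,3\})=\{\mathbb Ru\}$, $T^\circ(\{1,2,3\})=\emptyset$ and $K(\{1,2,3\})=\{u\}$: the three balls pin the line.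

**Step 2: convexity of the direction sets.** We record what convexity gives. The projection $L\to S^{d-1}$ is an open map, so $K^\circ(\sigma)$ is open. For $|\sigma|\ge2$, $K(\sigma)$ is compact, lies in an open hemisphere (by an order inequality), and is convex by Theorem BGP. Central projection of an open hemisphere $\{u\cdot a>0\}$ to the affine hyperplane $\{x\cdot a=1\}$, $u\mapsto u/(u\cdot a)$, is a homeomorphism carrying great-circle arcs to segments. So we may argue as in affine space:

* If $u_0\in\operatorname{int}K(\sigma)$ and $z\in K(\sigma)$, then every point of the arc from $u_0$ to $z$ other than $z$ lies in $\operatorname{int}K(\sigma)$. (If $U\subset K(\sigma)$ is a neighborhood of $u_0$, then, in the affine picture, $(1-\theta)U+\theta z$ is a neighborhood of $(1-\theta)u_0+\theta z$ in $K(\sigma)$ for $0\le\theta<1$.)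
* A nonempty $K(\sigma)$ is contractible, and so is any subset of it that is star-shaped about one of its points.

We call these two facts property (S).

**Step 3: sections, and the homotopy type of $T(\sigma)$.** For a fixed direction we are in the model case; we now let the direction vary. For $u\in S^{d-1}$, $x\in u^\perp$ put $F_\sigma(u,x)=\max_{i\in\sigma}|x-\pi_uc_i|^2/r_i^2$. This is continuous, and for fixed $u$ it is strictly convex in $x$ and tends to infinity with $|x|$. Let $s_\sigma(u)\in u^\perp$ be its unique minimizer.

The map $s_\sigma$ is continuous. Let $u_k\to u$ and fix $i\in\sigma$. The values $F_\sigma(u_k,s_\sigma(u_k))\le F_\sigma(u_k,\pi_{u_k}c_i)$ are bounded, so the sequence $s_\sigma(u_k)$ is bounded. Let $q$ be a limit point; then $q\in u^\perp$. For each $y\in u^\perp$ pass to the limit in $F_\sigma(u_k,s_\sigma(u_k))\le F_\sigma(u_k,\pi_{u_k}y)$ to get $F_\sigma(u,q)\le F_\sigma(u,y)$. So $q=s_\sigma(u)$; since every limit point of a bounded sequence is $s_\sigma(u)$, the sequence converges to it.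

For $u$ satisfying the order inequalities of $\sigma$: $(u,x)\in T(\sigma)$ iff $F_\sigma(u,x)\le1$; $u\in K(\sigma)$ iff $F_\sigma(u,s_\sigma(u))\le1$; $u\in K^\circ(\sigma)$ iff $F_\sigma(u,s_\sigma(u))<1$. By convexity of $F_\sigma(u,\cdot)$ the homotopy $(u,x)\mapsto(u,(1-\theta)x+\theta s_\sigma(u))$, $0\le\theta\le1$, stays in $T(\sigma)$. It retracts $T(\sigma)$ onto the section $\{(u,s_\sigma(u)):u\in K(\sigma)\}$, so $T(\sigma)\simeq K(\sigma)$. For $\sigma=\{i\}$ there is no order inequality, every $u$ occurs, and $K(\{i\})=S^{d-1}$. Hence:
$$T(\sigma)\text{ is contractible if }|\sigma|\ge2\text{ and }T(\sigma)\ne\emptyset;\qquad T(\{i\})\simeq S^{d-1}.\tag{5}$$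

Finally, for $u\in K(\sigma)$: $u\in K^\circ(\sigma)$ iff the fiber of $T(\sigma)$ over $u$ has more than one point. If $F_\sigma(u,s_\sigma(u))<1$, nearby points of $u^\perp$ also lie in the fiber. If the fiber has two points, strict convexity gives $F_\sigma<1$ at their midpoint.

## First-order conditions at a tangent line

Throughout this section $|\sigma|\ge2$, $\ell\in T(\sigma)$ has direction $u$, the origin lies on $\ell$, and $c_i=p_i+s_iu$ with $p_i\perp u$. The order inequalities make the $s_i$ $(i\in\sigma)$ pairwise distinct.

**Definition.** A vector $\lambda=(\lambda_i)_{i\in\sigma}$ is admissible (for $\sigma$ and $\ell$) if $\lambda\ge0$, $\lambda\ne0$, $\lambda_i=0$ unless $|p_i|=r_i$, and $\sum\lambda_ip_i=0$. Put $w(\lambda)=\sum\lambda_is_ip_i\in u^\perp$.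

If $\lambda_i>0$ then $|p_i|=r_i>0$, so $p_i\ne0$; hence $|\operatorname{supp}\lambda|\ge2$.

In the model, $\sum\lambda_ip_i=0$ pinned the point. Here it pins the line once its direction is fixed, and $w(\lambda)$ tells which way the direction may not turn. In the example, for $\sigma=\{1,2\}$ and $\ell=\mathbb Ru$, $\lambda=(1,1)$ is admissible with $w(\lambda)=-3e$. The next lemma says that turning toward $v$ with $v\cdot e>0$ is impossible: a line that passes below ball 1 and above ball 2 cannot rise on its way. For $\sigma=\{1,2,3\}$, $\lambda=(1,2,1)$ is admissible with $w(\lambda)=-3e+3e=0$.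

**Lemma 1.** Let $\lambda$ be admissible, $v\in u^\perp$, and $w(\lambda)\cdot v<0$. Then for all small $\varepsilon>0$ the direction of $u+\varepsilon v$ is not in $K(\sigma)$.

*Proof.* Otherwise there are $\varepsilon_k\downarrow0$ and lines $\ell_k=\{x_k+s(u+\varepsilon_kv):s\in\mathbb R\}\in T(\sigma)$ with $x_k\in u^\perp$. By compactness we may assume that $\ell_k\to\ell'\in T(\sigma)$. If $z_k$ is the foot of the perpendicular from $0$ to $\ell_k$, then $z_k\to q$ with $\ell'=q+\mathbb Ru$ and $q\perp u$, and $x_k=z_k-(z_k\cdot u)(u+\varepsilon_kv)\to q$.

First, $\ell'=\ell$: for $i\in\operatorname{supp}\lambda$, $|p_i-q|\le r_i=|p_i|$ gives $2p_i\cdot q\ge|q|^2$, and summing with weights $\lambda_i$ gives $0\ge\sum\lambda_i\,|q|^2$, so $q=0$.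

For $i\in\operatorname{supp}\lambda$ choose a point $q_i^k=x_k+s_i^k(u+\varepsilon_kv)$ of $\ell_k\cap B_i$. These points are bounded, and their limit points lie in $\ell\cap B_i$, which is $\{s_iu\}$ by tangency. So $s_i^k\to s_i$. Every $q'\in B_i$ satisfies $p_i\cdot(c_i-q')\le|p_i|r_i=r_i^2=p_i\cdot c_i$, i.e. $p_i\cdot q'\ge0$. For $q'=q_i^k$ this reads $p_i\cdot x_k+\varepsilon_ks_i^k\,p_i\cdot v\ge0$. Summing with weights kills the first term, so $\sum\lambda_is_i^k\,p_i\cdot v\ge0$. As $k\to\infty$ we get $w(\lambda)\cdot v\ge0$, a contradiction. $\square$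

**Lemma 2.** If $\lambda$ is admissible and $(p_i)_{i\in\operatorname{supp}\lambda}$ is affinely independent, then $w(\lambda)\ne0$.

*Proof.* Normalize $\sum\lambda_i=1$ and put $\bar s=\sum\lambda_is_i$. If $w(\lambda)=0$, then $\sum\lambda_i(s_i-\bar s)p_i=0$, and these coefficients have sum $0$. By affine independence all vanish, so $s_i=\bar s$ on $\operatorname{supp}\lambda$. Since $|\operatorname{supp}\lambda|\ge2$, this contradicts distinctness of the $s_i$. $\square$

**Lemma 3.** $\operatorname{int}K(\sigma)=K^\circ(\sigma)$. Moreover, if $u\in K(\sigma)\setminus K^\circ(\sigma)$ and $\ell$ is the unique line of $T(\sigma)$ over $u$, then there is an admissible $\lambda$ with $(p_i)_{i\in\operatorname{supp}\lambda}$ affinely independent.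

*Proof.* $K^\circ(\sigma)\subset\operatorname{int}K(\sigma)$ because $K^\circ(\sigma)$ is open. Let $u\in K(\sigma)\setminus K^\circ(\sigma)$; the fiber over $u$ is a single line $\ell$. Let $I=\{i\in\sigma:|p_i|=r_i\}$. Suppose $0\notin\operatorname{conv}\{p_i:i\in I\}$ (this includes $I=\emptyset$). Then there is a nonzero $e\in u^\perp$ with $e\cdot p_i>0$ for all $i\in I$. For small $\delta>0$ the line $\delta e+\mathbb Ru$ satisfies $|p_i-\delta e|^2=r_i^2-2\delta\,e\cdot p_i+\delta^2|e|^2<r_i^2$ for $i\in I$ and, by continuity, $|p_i-\delta e|<r_i$ for the other $i$. So it lies in $T^\circ(\sigma)$ and has direction $u$, a contradiction. Hence $0\in\operatorname{conv}\{p_i:i\in I\}$, and Carathéodory gives an admissible $\lambda$ with affinely independent support. By Lemma 2, $w(\lambda)\ne0$, and Lemma 1 with $v=-w(\lambda)$ shows $u\notin\operatorname{int}K(\sigma)$. $\square$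

**Lemma 4.** If $T^\circ(\sigma)\ne\emptyset$, then every $\ell\in T(\sigma)$ lies in $\overline{T^\circ(\sigma)}$.

*Proof.* Let $\ell=(u,x)$. If the fiber over $u$ contains $x'\ne x$, then $(u,x+\delta(x'-x))\in T^\circ(\sigma)$ for $0<\delta<1$ by strict convexity, and these lines tend to $\ell$ as $\delta\to0$. Otherwise $u\notin K^\circ(\sigma)$. Take $u_0\in K^\circ(\sigma)$. By (S) and Lemma 3 the points of the arc from $u_0$ to $u$ other than $u$ lie in $\operatorname{int}K(\sigma)=K^\circ(\sigma)$. Choose lines of $T^\circ(\sigma)$ over points of this arc tending to $u$. By compactness they accumulate at a line of $T(\sigma)$ over $u$, and the only such line is $\ell$. $\square$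

**Derivatives.** We want to move a line in all $m$ directions at once. The map
$$(x,y)\in u^\perp\times u^\perp\cong\mathbb R^m\ \longmapsto\ \{x+s(u+y):s\in\mathbb R\}$$
is a smooth chart of $L$ onto the lines whose direction has positive product with $u$; it sends $0$ to $\ell$. (The inverse recovers $y$ from the direction $u'$ as $u'/(u\cdot u')-u$, and $x$ as the intersection with $u^\perp$.) Let $\varphi_i(\ell')=\operatorname{dist}(\ell',c_i)^2-r_i^2$. Since $(c_i-x)\cdot(u+y)=s_i+p_i\cdot y-x\cdot y$,
$$\varphi_i=|c_i-x|^2-\frac{(s_i+p_i\cdot y-x\cdot y)^2}{1+|y|^2}-r_i^2,\qquad d\varphi_i(\ell)(x,y)=-2\,p_i\cdot(x+s_iy).\tag{6}$$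
So $\sum\lambda_i\,d\varphi_i(\ell)=0$ iff $\sum\lambda_ip_i=0$ and $\sum\lambda_is_ip_i=0$. For admissible $\lambda$ this says $w(\lambda)=0$; in the example, $d\varphi_1+2\,d\varphi_2+d\varphi_3=0$ at $\mathbb Ru$.

**Lemma 5.** Let $\ell$ be tangent to all $B_i$, $i\in\sigma$, and let $T^\circ(\sigma)\ne\emptyset$. Then there is $\xi\in T_\ell L$ with $d\varphi_i(\ell)(\xi)<0$ for all $i\in\sigma$.

*Proof.* Otherwise Gordan gives $\lambda\ge0$, $\lambda\ne0$, with $\sum\lambda_i\,d\varphi_i(\ell)=0$. So $\lambda$ is admissible (all balls are tangent) and $w(\lambda)=0$. By Carathéodory, applied to the $p_i$ with $i\in\operatorname{supp}\lambda$, there is an admissible $\lambda'$ with $\operatorname{supp}\lambda'\subset\operatorname{supp}\lambda$ and affinely independent support. By Lemma 2, $w':=w(\lambda')\ne0$. For small $\eta>0$, $\lambda''=\lambda-\eta\lambda'$ is also admissible, and $w(\lambda'')=-\eta w'$. Lemma 1, applied to $\lambda'$ if $w'\cdot v<0$ and to $\lambda''$ if $w'\cdot v>0$, shows: if $v\in u^\perp$ and $w'\cdot v\ne0$, then the direction of $u+\varepsilon v$ is not in $K(\sigma)$ for small $\varepsilon>0$.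

But $K^\circ(\sigma)$ is open and nonempty, so it contains some $u_0$ with $w'\cdot u_0\ne0$. Since $w'\perp u$, $u_0\ne\pm u$. By convexity the arc from $u$ to $u_0$ lies in $K(\sigma)$. Let $v$ be the component of $u_0$ orthogonal to $u$, so $u_0=\kappa u+v$. The points of the arc are the directions of $(1-\theta)u+\theta u_0=(1-\theta+\theta\kappa)u+\theta v$; for small $\theta\ge0$ these are the directions of $u+\varepsilon v$ with $\varepsilon=\theta/(1-\theta+\theta\kappa)$, which covers all small $\varepsilon\ge0$. As $w'\cdot v=w'\cdot u_0\ne0$, this is a contradiction. $\square$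

## The line pinned by the critical subfamily

We return to the critical subfamily $G$. The next four lemmas are the counterparts of Steps 1 and 2 of the model.

**Lemma 6.** $T(G)$ consists of a single line $\ell$.

*Proof.* By (3), $K^\circ(G)=\emptyset$, so each nonempty fiber of $T(G)\to K(G)$ is a single line. It remains to show that the nonempty convex set $K(G)$ has only one point. Suppose it contains a nondegenerate great-circle arc $\gamma$. For $u\in\gamma$ let $\ell_u$ be the line of $T(G)$ over $u$, let $\lambda$ be as in Lemma 3 for $G$ and $\ell_u$, and let $\sigma_u=\operatorname{supp}\lambda$, so $|\sigma_u|\ge2$. Use the notation $p_i,s_i$ for $\ell_u$.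

I claim $\sigma_u\ne G$. Suppose $\sigma_u=G$. Then $\ell_u$ is tangent to all $B_i$, $i\in G$, the $p_i$ are affinely independent, and $0$ is in their affine hull. So every linear relation among the $p_i$ is a multiple of $\lambda$: from $\sum\mu_ip_i=0$ subtract a multiple of $\lambda$ to make the coefficient sum $0$, and then all coefficients vanish. Now let $\sum\mu_i\,d\varphi_i(\ell_u)=0$. Then $\sum\mu_ip_i=0$, so $\mu=c\lambda$, and $0=\sum\mu_is_ip_i=c\,w(\lambda)$. By Lemma 2, $w(\lambda)\ne0$, so $\mu=0$. Thus the $d\varphi_i(\ell_u)$ are linearly independent, and some $\xi$ has $d\varphi_i(\ell_u)(\xi)<0$ for all $i\in G$. Moving $\ell_u$ a small distance in direction $\xi$ makes all $\varphi_i<0$ and keeps the order inequalities, which are open. This gives a line of $T^\circ(G)$, contradicting (3).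

So $\sigma_u\subsetneq G$. Now $\ell_u\in T(G)\subset T(\sigma_u)$, and $\lambda$ restricted to $\sigma_u$ is admissible for $\sigma_u$ and $\ell_u$, with $w(\lambda)\ne0$. Lemma 1 with $v=-w(\lambda)$ gives $u\in K(\sigma_u)\setminus\operatorname{int}K(\sigma_u)=\partial K(\sigma_u)$. Hence $\gamma$ is covered by the finitely many closed sets $\partial K(\sigma)$ with $\sigma\subsetneq G$, $|\sigma|\ge2$. A finite union of closed nowhere dense subsets of $\gamma$ is nowhere dense, so one of these sets contains a nondegenerate subarc of $\gamma$. But $\operatorname{int}K(\sigma)\supset K^\circ(\sigma)\ne\emptyset$ by (4), so this contradicts Theorem BGP. $\square$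

**Lemma 7.** $\ell$ is tangent to $B_i$ for every $i\in G$.

*Proof.* Suppose $\ell$ meets the interior of $B_i$, and let $\sigma=G\setminus\{i\}$, so $|\sigma|\ge2$. By (4) and Lemma 4 there are lines of $T^\circ(\sigma)$ arbitrarily close to $\ell$. When close enough, they also meet the interior of $B_i$ and satisfy the order inequalities of $G$, which are open conditions holding at $\ell$. So $T^\circ(G)\ne\emptyset$, contradicting (3). $\square$

**Lemma 8.** The covectors $a_i=d\varphi_i(\ell)$, $i\in G$, satisfy exactly one linear relation up to scaling, $\sum_{i\in G}\lambda_ia_i=0$, and it can be chosen with all $\lambda_i>0$. In particular $|G|\le m+1=2d-1$, and if $|G|=m+1$, the $a_i$ span $T^*_\ell L$.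

*Proof.* If some $\xi$ had $a_i(\xi)<0$ for all $i\in G$, moving $\ell$ slightly in direction $\xi$ would give a line of $T^\circ(G)$, contradicting (3). So Gordan gives a relation $\lambda\ge0$, $\lambda\ne0$. For each $i\in G$, (4), Lemma 7 and Lemma 5 (for $\sigma=G\setminus\{i\}$) give $\xi_i$ with $a_j(\xi_i)<0$ for all $j\in G\setminus\{i\}$. A nonzero nonnegative relation vanishing at $i$, evaluated at $\xi_i$, would give $0<0$. So no nonzero nonnegative relation has a zero coordinate; in particular all $\lambda_i>0$. If $\mu$ were a relation not proportional to $\lambda$, change its sign so that some $\mu_i>0$, and let $c$ be the minimum of $\lambda_i/\mu_i$ over the $i$ with $\mu_i>0$. Then $\lambda-c\mu$ is a nonnegative relation, nonzero, with a zero coordinate: impossible. So the rank of $(a_i)_{i\in G}$ is $|G|-1$, and it is at most $m$. $\square$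

So far we have what the attempt after the model theorem needed. If $|G|<h$ and $b\notin G$, then (2) gives $\emptyset\ne T(G\cup\{b\})\subset T(G)=\{\ell\}$, so $\ell$ meets $B_b$. For $h=2d$ this always applies. For $h=2d-1$ one case is left: $|G|=2d-1$. There we shall need the following.

**Lemma 9.** For $\sigma\subsetneq G$ with $|\sigma|\ge2$, $T(\sigma)\setminus\{\ell\}$ is contractible. For $i\in G$, $T(\{i\})\setminus\{\ell\}\simeq S^{d-1}$.

*Proof.* Let $u_\ell$ be the direction of $\ell$. By Lemma 7, $F_\sigma(\ell)=1$ for every nonempty $\sigma\subset G$.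

Let $|\sigma|\ge2$ and $u_\ell\in K^\circ(\sigma)$. Then $F_\sigma(u_\ell,s_\sigma(u_\ell))<1$. On the segment from a point of the fiber of $T(\sigma)$ over $u_\ell$ to $s_\sigma(u_\ell)$, convexity gives $F_\sigma<1$ except possibly at the starting point. Since $F_\sigma(\ell)=1$, the straight-line homotopy of (5), started at a line other than $\ell$, never reaches $\ell$. So it restricts to $T(\sigma)\setminus\{\ell\}$ and gives $T(\sigma)\setminus\{\ell\}\simeq K(\sigma)$, which is contractible by (S).

Let $|\sigma|\ge2$ and $u_\ell\notin K^\circ(\sigma)$. The fiber over $u_\ell$ is $\{\ell\}$, so $T(\sigma)\setminus\{\ell\}$ is the part of $T(\sigma)$ over $K(\sigma)\setminus\{u_\ell\}$, and the fiberwise homotopy gives $T(\sigma)\setminus\{\ell\}\simeq K(\sigma)\setminus\{u_\ell\}$. By (4) and Lemma 3 pick $u_0\in K^\circ(\sigma)=\operatorname{int}K(\sigma)$. For $z\in K(\sigma)\setminus\{u_\ell\}$ the arc from $u_0$ to $z$, without $z$, lies in $\operatorname{int}K(\sigma)$ by (S), and $u_\ell\notin\operatorname{int}K(\sigma)$. So $K(\sigma)\setminus\{u_\ell\}$ is star-shaped about $u_0$, hence contractible.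

Let $\sigma=\{i\}$. Here $s_{\{i\}}(u)=\pi_uc_i$ and $F_{\{i\}}=0$ on this section, for every $u\in S^{d-1}$. As in the first case the fiberwise retraction avoids $\ell$, and $T(\{i\})\setminus\{\ell\}\simeq S^{d-1}$. $\square$

## A sphere of lines around $\ell$

Suppose $|G|=2d-1=m+1$ and $\ell$ misses $B_b$. In the model we had points $y_i$ in $D_b$ and in all $D_j$, $j\in G\setminus\{i\}$, and their convex hull caught $0$. We now use more of the hypothesis. For every nonempty $A\subsetneq G$ there are lines that meet $B_b$ and the balls of $G\setminus A$ in order, and by (5) they form a contractible set. So we can start with one line for each vertex $i\in G$ and fill in edges, triangles and so on, up to a singular $(m-1)$-sphere of lines that all meet $B_b$ and therefore avoid $\ell$. Its face over $A$ consists of lines meeting all balls of $G\setminus A$. A tiny simplex around $\ell$, with vertices chosen by Lemma 8, has the same property. The sets of lines prescribed for the faces, punctured at $\ell$, have no homology that could keep the two spheres apart, so both have the same class in $L\setminus\ell$. But the first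 sphere bounds among the lines meeting $B_b$, and the second does not bound in $L\setminus\ell$. The proof below makes this precise, for a set $\beta$ in place of $b$.

**Proposition 10.** Let $|G|=2d-1$ and let $\emptyset\ne\beta\subset[N]\setminus G$ be such that $T(\beta\cup(G\setminus A))\ne\emptyset$ for all $\emptyset\ne A\subsetneq G$. Then $\ell\in T(\beta)$.

*Proof.* Suppose $\ell\notin T(\beta)$. Let $\Delta_G$ be the abstract simplex with vertex set $G$; its dimension is $m$. Its proper faces are the sets $A$ with $\emptyset\ne A\subsetneq G$, of dimension $|A|-1\le m-1$. Put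
$$P_A=T(\beta\cup(G\setminus A)),\qquad V_A=T(G\setminus A)\setminus\{\ell\}.$$
If $A\subset A'$, then $G\setminus A'\subset G\setminus A$, so $P_A\subset P_{A'}$ and $V_A\subset V_{A'}$. Also $P_A\subset T(\beta)\cap T(G\setminus A)$, and since $\ell\notin T(\beta)$, $P_A\subset V_A$. As $|\beta\cup(G\setminus A)|\ge2$, each $P_A$ is contractible by (5). Let $S_*$ denote integral singular chains, and $C_*$ integral simplicial chains with faces oriented by the order of $G$: $[A]=[i_0,\dots,i_k]$ for $A=\{i_0<\dots<i_k\}$.

**Step 1: a sphere of lines in $T(\beta)$.** We construct a chain map $f:C_*(\partial\Delta_G)\to S_*(L\setminus\ell)$ with $f([A])\in S_{|A|-1}(P_A)$, by induction on $|A|$. Let $f([\{i\}])$ be a point of $P_{\{i\}}$. Let $\dim A=k\ge1$ and let $f$ be defined on faces of smaller dimension. Since $P_{A'}\subset P_A$ for $A'\subset A$, $f(\partial[A])$ is a $(k-1)$-cycle in $P_A$, of augmentation $0$ if $k=1$. As $P_A$ is contractible, this cycle bounds a chain in $P_A$; take it as $f([A])$.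

Let $z=f(\partial[G])$, an $(m-1)$-cycle in $T(\beta)$. By (5), $T(\beta)$ is contractible or, if $|\beta|=1$, homotopy equivalent to $S^{d-1}$. Here $d\ge3$ enters: $m-1=2d-3>d-1$. So $H_{m-1}(T(\beta))=0$ in both cases, and because $T(\beta)\subset L\setminus\ell$,
$$[z]=0\ \text{ in }\ H_{m-1}(L\setminus\ell).\tag{7}$$

**Step 2: a small sphere around $\ell$.** By Lemma 8 with $|G|=m+1$, the map $\xi\mapsto(a_i(\xi))_{i\in G}$ is injective on $T_\ell L\cong\mathbb R^m$ (the $a_i$ span the dual), and its image lies in the $m$-dimensional space $\{\zeta\in\mathbb R^G:\sum\lambda_i\zeta_i=0\}$; so it is an isomorphism onto that space. Let $e_i\in T_\ell L$ be the vector with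
$$a_i(e_i)=\frac m{\lambda_i},\qquad a_j(e_i)=-\frac1{\lambda_j}\quad(j\in G\setminus\{i\}).\tag{8}$$
It exists because $\lambda_i\cdot m/\lambda_i-\sum_{j\ne i}1=m-m=0$. The $j$-th coordinate of $\sum_ie_i$ is $m/\lambda_j-m/\lambda_j=0$, so $\sum_{i\in G}e_i=0$. The $e_i$ are affinely independent: after multiplying the $j$-th coordinate by $\lambda_j$ they become $(m+1)\delta_i-(1,\dots,1)$, where $\delta_i$ is the $i$-th standard basis vector. So they are the vertices of a nondegenerate simplex with $0$ as its barycenter.

Using the chart of (6) at $\ell$, identify a neighborhood $W$ of $\ell$ with an open ball about $0$ in $\mathbb R^m$, so small that all lines of $W$ satisfy the order inequalities of $G$. For small $\eta>0$ and a proper face $A=\{i_0<\dots<i_k\}$ let $f_0([A])$ be the affine singular simplex in $W$ with ordered vertices $\eta e_{i_0},\dots,\eta e_{i_k}$. Faces of affine simplices are the affine simplices on the corresponding vertices, so $f_0$ commutes with $\partial$.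

For $j\in G\setminus A$, (8) gives $a_j=-1/\lambda_j<0$ on the compact set $\operatorname{conv}\{e_i:i\in A\}$. By Lemma 7, $\varphi_j(\ell)=0$, so $\varphi_j(\eta e)=\eta\,a_j(e)+O(\eta^2)$ uniformly for $e$ in this set. Hence for $\eta$ small enough $\varphi_j<0$ on $f_0([A])$ for all proper faces $A$ and all $j\in G\setminus A$. So $f_0([A])$ lies in $T(G\setminus A)$. It avoids $\ell$, because $G\setminus A\ne\emptyset$ and $\varphi_j(\ell)=0$. Thus $f_0([A])\in S_{|A|-1}(V_A)$.

The cycle $z_0=f_0(\partial[G])$ is the boundary of a nondegenerate affine simplex with $0$ in its interior. The inclusion of the boundary of that simplex into $W\setminus\ell$ is a homotopy equivalence (radial projection), so $z_0$ generates $H_{m-1}(W\setminus\ell)\cong\mathbb Z$.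

**Step 3: the two spheres are homologous in $L\setminus\ell$.** We construct, by induction on $|A|$, a chain homotopy $D$ with $D([A])\in S_{|A|}(V_A)$ and $\partial D+D\partial=f-f_0$ on $C_*(\partial\Delta_G)$. For a face $A$ of dimension $k=|A|-1$ put
$$y_A=f([A])-f_0([A])-D(\partial[A]),$$
where the last term is $0$ if $k=0$. This is a $k$-chain in $V_A$, since $P_A\subset V_A$ and $V_{A'}\subset V_A$ for $A'\subset A$. If $k=0$, it is a difference of two points and has augmentation $0$. If $k\ge1$, it is a cycle: by the identity already established in dimension $k-1$,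
$$\partial y_A=(f-f_0-\partial D)(\partial[A])=D(\partial\partial[A])=0.$$
We need $y_A$ to bound in $V_A$; a chain it bounds is then taken as $D([A])$.

* If $|A|\le m-1$, then $|G\setminus A|\ge2$, and $V_A$ is contractible by Lemma 9. This includes $k=0$, because $m\ge4$.
* If $|A|=m$, then $k=m-1$ and $G\setminus A$ is a single index, so $V_A\simeq S^{d-1}$ by Lemma 9, and $H_{m-1}(S^{d-1})=0$ because $2d-3>d-1$.

So $D$ exists. Applying the identity to $\partial[G]$ gives $z-z_0=\partial D(\partial[G])$, i.e. $[z]=[z_0]$ in $H_{m-1}(L\setminus\ell)$.

**Step 4: the small sphere does not bound in $L\setminus\ell$.** Since $H_m(L)\cong H_{2d-2}(S^{d-1})=0$, the long exact sequence of the pair shows that $H_m(L,L\setminus\ell)\to H_{m-1}(L\setminus\ell)$ is injective. By excision $H_m(W,W\setminus\ell)\cong H_m(L,L\setminus\ell)$. As $W$ is contractible and $m-1\ge1$, the boundary map $H_m(W,W\setminus\ell)\to H_{m-1}(W\setminus\ell)$ is an isomorphism. These maps commute with the boundary maps, so $H_{m-1}(W\setminus\ell)\to H_{m-1}(L\setminus\ell)$ is injective. Hence $[z_0]\ne0$ in $H_{m-1}(L\setminus\ell)$, while $[z_0]=[z]=0$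 by Step 3 and (7). This contradiction proves $\ell\in T(\beta)$. $\square$

## Counting balls: Theorems A and B

**Proof of Theorem A** ($h=2d-1$). We show that $\ell$ meets $B_b$ for every $b$. For $b\in G$ this is clear. Let $b\notin G$. By Lemma 8 there are two cases.

* If $|G|\le2d-2$, then $|G\cup\{b\}|\le h$. By (2) and Lemma 6, $\emptyset\ne T(G\cup\{b\})\subset T(G)=\{\ell\}$, so $\ell$ meets $B_b$.
* If $|G|=2d-1$, take $\beta=\{b\}$. For $\emptyset\ne A\subsetneq G$ we have $|\beta\cup(G\setminus A)|\le1+(2d-2)=h$, so $T(\beta\cup(G\setminus A))\ne\emptyset$ by (2). Proposition 10 gives $\ell\in T(\{b\})$.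

So $\ell$ is a transversal of the shrunken balls, hence of $\mathcal F$. $\blacksquare$

In the second case Proposition 10 gives $\ell\in T(\{b\})$ for each $b$ separately, which carries no information on order. With one more ball in the hypothesis, $\beta$ may be a pair, and the order is controlled too.

**Proof of Theorem B** ($h=2d$). By Lemma 8, $|G|\le2d-1$, so $|G\cup\{b\}|\le h$ for each $b\notin G$. By (2) and Lemma 6, $T(G\cup\{b\})=\{\ell\}$. So $\ell$ meets all balls, and every pair with at least one member in $G$ is met in the right order. Let $b\ne b'$ be outside $G$.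

* If $|G|\le2d-2$, then $|G\cup\{b,b'\}|\le h$, so $T(G\cup\{b,b'\})=\{\ell\}$ by (2) and Lemma 6, and $b,b'$ are met in the right order.
* If $|G|=2d-1$, take $\beta=\{b,b'\}$. For $\emptyset\ne A\subsetneq G$ we have $|\beta\cup(G\setminus A)|\le2+(2d-2)=h$, so $T(\beta\cup(G\setminus A))\ne\emptyset$ by (2). Proposition 10 gives $\ell\in T(\{b,b'\})$.

So $\ell$ meets all balls and all pairs are met in the right order. Hence $\ell$ is a transversal of the shrunken balls, and so of $\mathcal F$, consistent with the order. $\blacksquare$
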